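# Vertex-transitive balanced graphs are blown-up cycles

## Balanced graphs in which two vertices of a side always share a neighbor

All graphs are finite and simple, and $N(x)$ denotes the (open) neighborhood of $x$.

**Definition (balanced).** A graph is *balanced* if it is bipartite and has no induced cycle of length $\equiv 2 \pmod 4$. So induced cycles of length $4,8,12,\dots$ are allowed, and induced cycles of length $6,10,14,\dots$ are forbidden.

Every tree is balanced. The graph $K_{m,n}$ is balanced, because its only induced cycles are 4-cycles. The cycle $C_l$ is balanced exactly when $4\mid l$. The graph $K_{4,4}$ minus a perfect matching is not balanced: three of the matched pairs $w_i,v_i$, with $w_j\sim v_i$ if and only if $i\ne j$, induce a $C_6$. This small picture of a $C_6$ will return several times.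

**Definition ($(l,t)$-cycle).** For $l\ge 2$ and $t\ge 1$, the *$(l,t)$-cycle* has vertex set $\mathbb Z_l\times\{1,\dots,t\}$, with $(i,a)$ adjacent to $(j,b)$ if and only if $i-j\equiv\pm1\pmod l$. For $l\ge 3$ it is $C_l$ with each vertex replaced by $t$ independent copies, also written $C_l[\overline{K_t}]$. For $l=2$ it is $K_{t,t}$.

Joy Morris, Pablo Spiga and Kerri Webb, in "Balanced Cayley graphs and balanced planar graphs", arXiv:0707.0155 (2007), state the following conjecture: if $X$ is a finite connected vertex-transitive balanced graph with at least one edge, then $X$ is an $(l,t)$-cycle. The conjecture is true. With the converse included, the statement we shall prove is this.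

**Theorem 1.** A finite connected vertex-transitive graph with at least one edge is balanced if and only if it is an $(l,t)$-cycle with $l=2$ or $l\equiv 0\pmod 4$.

We begin with a case that takes ten lines. Its engine is a Helly property.

**Lemma 2 (Helly property).** Let $G$ be a balanced graph without isolated vertices, with bipartition $(U,V)$. Let $W\subseteq U$ be nonempty and such that the sets $N(w)$, $w\in W$, pairwise intersect. Then they have a common element. The same holds for $W\subseteq V$.

*Proof.* Suppose not, and take a counterexample $W$ that is minimal under inclusion. Since each $N(w)$ is nonempty and any two of them meet, $|W|\ge 3$. Pick distinct $w_1,w_2,w_3\in W$. By minimality, for each $i$ there is a vertex $v_i\in\bigcap_{w\in W\setminus\{w_i\}}N(w)$. As $W$ is a counterexample, $v_i\notin N(w_i)$. So $v_i\sim w_j$ if and only if $i\ne j$, and $w_1,w_2,w_3,v_1,v_2,v_3$ induce a $C_6$, a contradiction. The argument for $W\subseteq V$ is the same. $\square$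

**Proposition 3 (the easy case).** Let $X$ be connected, balanced, vertex-transitive, with an edge, and suppose that any two vertices on the same side are at distance at most $2$ (for instance, that $X$ has diameter at most $3$). Then $X=K_{k,k}$, the $(2,k)$-cycle.

*Proof.* Let $X$ be $k$-regular with sides $U,V$; then $k\ge 1$ and, counting edges, $|U|=|V|$. By assumption the sets $N(w)$, $w\in U$, pairwise intersect, so by Lemma 2 some $v\in V$ is adjacent to all of $U$. Hence $k=|U|=|V|$, and $X$ is complete bipartite. (If the diameter is at most $3$, then two vertices of the same side, being at even distance, are at distance at most $2$.) $\square$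

What changes in general? Two vertices of a side may now be far apart, so no neighborhood system covering a whole side intersects pairwise. Lemma 2 gives information about clusters of diameter $2$, and we must find out what the forbidden cycles say beyond that.

## Prisms: a forbidden cycle may be forced to be long

The first thing to try is to assume that the degree is at least $3$ and to look near one vertex for an induced $C_6$ or $C_{10}$. A test family shows where this stops. Let $k\ge 1$ and let $P_k$ be the prism over $C_{4k}$: vertices $(i,\varepsilon)$ with $i\in\mathbb Z_{4k}$ and $\varepsilon\in\{0,1\}$, where $(i,\varepsilon)$ is adjacent to $(i\pm1,\varepsilon)$ and to $(i,1-\varepsilon)$. It is connected, cubic, bipartite and vertex-transitive. For $k=1$ it is the cube.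

It is not balanced. The closed walk
$$(0,0),(1,0),\dots,(2k,0),\ (2k,1),(2k+1,1),\dots,(4k,1)=(0,1)$$
followed by the return to $(0,0)$ is a cycle with $2(2k+1)=4k+2$ vertices. It is induced: the two horizontal pieces are induced paths of $C_{4k}$, and the only columns in which it has two vertices are $0$ and $2k$, where the vertical edge belongs to the cycle.

But nothing shorter is wrong with $P_k$. Let $C$ be an induced cycle of length greater than $4$. If $C$ misses some column, then it lives in a ladder whose columns are linearly ordered. Let $i$ be the leftmost column it meets, at $(i,\varepsilon)$. The two neighbors of $(i,\varepsilon)$ on $C$ must be $(i,1-\varepsilon)$ and $(i+1,\varepsilon)$, and likewise $(i,1-\varepsilon)$ has the neighbor $(i+1,1-\varepsilon)$ on $C$. These four vertices form a 4-cycle inside the induced cycle $C$, so $C$ has length $4$, a contradiction. So $C$ meets every column and has length at least $4k$.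

Thus, for each bound $R$, there are vertex-transitive cubic graphs that are not balanced but in which every induced cycle of forbidden length has more than $R$ vertices. Inspecting balls of bounded radius cannot settle the question. We need a statement about the global structure of balanced graphs, and then a way to make it interact with symmetry.

## Twins, and a statement with two degrees

**Definition (twins).** *Twins* are distinct vertices $x,y$ with $N(x)=N(y)$. A graph is *twin-free* if it has no twins.

For example, two vertices of the same side of $K_{t,t}$ with $t\ge2$ are twins. The cycle $C_8$ is twin-free, and $C_4$ is not.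

Twins are responsible for the parameter $t$, so we divide them out. What remains must be shown to have degree at most $2$. The proof uses the two sides separately and never uses that they have the same degree, so the natural statement is the following.

**Theorem A.** Let $G$ be a connected balanced twin-free graph with at least one edge and bipartition $(U,V)$. Suppose a group $\Gamma$ of automorphisms of $G$ preserves $U$ and $V$ and is transitive on $U$ and on $V$. Let $a$ (resp. $b$) be the common degree of the vertices in $U$ (resp. $V$). Then $\min(a,b)\le 2$.

**Theorem A implies Theorem 1.** Let $X$ be connected, vertex-transitive, balanced, with an edge. "Equal or twins" is an $\mathrm{Aut}(X)$-invariant equivalence relation, so all classes have the same size $t$. Each class is independent, since if twins $x,y$ were adjacent then $y\in N(x)=N(y)$. Two classes are completely joined or not joined at all. Let $G$ be the subgraph induced by one representative of each class. Then $X\cong G[\overline{K_t}]$, that is, $X$ is $G$ with each vertex replaced by $t$ twins. The graph $G$ is balanced, because it is induced in $X$. It is isomorphic to the quotient of $X$ by the classes, so it is connected and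 vertex-transitive, and it has an edge because $X$ has one. It is twin-free: if two representatives had the same neighbors in $G$, they would be adjacent to the same classes and hence be twins in $X$.

Let $G$ be $k$-regular with bipartition $(U,V)$. An automorphism of a connected bipartite graph preserves or exchanges the sides, so one that maps some vertex of $U$ into $U$ preserves both sides. Hence the group of side-preserving automorphisms is transitive on $U$ and, likewise, on $V$. By Theorem A, $k\le 2$, and $k\ge 1$ since $G$ has an edge. If $k=1$, then $G=K_2$ and $X=K_{t,t}$ is the $(2,t)$-cycle. If $k=2$, then $G=C_l$, with $4\mid l$ because $G$ is balanced, and $X$ is the $(l,t)$-cycle.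

For the converse, every $(l,t)$-cycle is vertex-transitive (rotate $\mathbb Z_l$ and permute copies). If $l=2$, then $K_{t,t}$ is balanced. Let $4\mid l$. Then $C_l[\overline{K_t}]$ is bipartite. An induced cycle of length greater than $4$ contains no two twins, since these would have the same two neighbors on the cycle and create a 4-cycle in it. So the projection to $\mathbb Z_l$ is injective on the cycle; as it preserves adjacency and non-adjacency, its image is an induced cycle of $C_l$, which is $C_l$ itself. The length is therefore $l\equiv0\pmod 4$, and the graph is balanced. The remaining $(l,t)$-cycles are not balanced: if $l\ge3$ is odd the graph is not bipartite, and if $l\ge 6$ with $l\equiv2\pmod 4$ it contains an induced $C_l$. $\square$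

From now on we prove Theorem A. **Standing hypotheses:** $G$, $U$, $V$, $\Gamma$, $a$, $b$ are as in Theorem A, and, for contradiction, $a,b\ge 3$. They are symmetric in $U$ and $V$. One consequence is used all the time:
$$\text{if } x,y \text{ are on the same side and } N(x)\subseteq N(y), \text{ then } x=y. \tag{1}$$
Indeed, $x$ and $y$ have equal degrees, so $N(x)=N(y)$, and there are no twins.

## Nested neighborhoods and paths in a tree

By (1), it would be enough to find two vertices of a side with nested neighborhoods. There is one global structure in which they are easy to find.

**Lemma 4.** Let $G$ be a bipartite graph with sides $U$ and $V\neq\emptyset$, where $U$ is the edge set of a tree $T$ and, for each $v\in V$, the set $N(v)$ is the edge set of a path of $T$ with at least $3$ edges. Then there are $e\ne f$ in $U$ with $N(e)\subseteq N(f)$.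

*Proof.* Let $\ell,p,q,\dots$ be the start of a longest path of $T$; it has at least $3$ edges. Then $\ell$ is a leaf and $q$ is not. Every neighbor of $p$ other than $q$ is a leaf, for if $z\ne q$ were a neighbor of $p$ with a further neighbor $z'\ne p$, then replacing the start $\ell,p$ by $z',z,p$ would give a longer path. Put $e=\ell p$ and $f=pq$. Let $v\in N(e)$, so that the path $N(v)$ contains $e$. Since $\ell$ is a leaf, this path starts at $\ell$ and goes to $p$; since it has at least $3$ edges, it continues to a neighbor of $p$ that is not a leaf, which must be $q$. So $v\in N(f)$. $\square$

The number $3$ matters. Let $T$ be the star with edges $u_1,\dots,u_4$, and let $v_i$ have $N(v_i)=\{u_i,u_{i+1}\}$ with indices modulo $4$. Each $N(v_i)$ is a path with two edges, the bipartite graph is $C_8$, and there are no nested neighborhoods: a two-edge path can go from leaf to leaf and avoid $f$. This is how the hypothesis $a,b\ge3$ will finally be used.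

Lemma 4 proves Theorem A whenever one side is the edge set of a tree and the neighborhoods are paths in it. The question "what changes in general?" is now sharper: how far is a balanced graph from a system of paths in a tree? Two published theorems answer this, and the rest of the talk uses symmetry to exclude everything in their conclusions except the tree.

## Total unimodularity, regular matroids, and two decomposition theorems

Let $M$ be the biadjacency matrix of $G$, with rows indexed by $U$ and columns by $V$; its entries are $0$ and $1$. A matrix is *totally unimodular* (TU) if each of its square submatrices has determinant $0$, $1$ or $-1$.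

**Definition (double star cutset).** A *double star cutset* of $G$ is a set $S$ with $\{u,v\}\subseteq S\subseteq N(u)\cup N(v)$ for some edge $uv$, such that $G\setminus S$ is disconnected.

**Theorem (CCR)** (M. Conforti, G. Cornuéjols, M. R. Rao, *Decomposition of balanced matrices*, J. Combin. Theory Ser. B 77 (1999) 292–406). If the biadjacency matrix of a balanced graph $G$ is not TU, then $G$ has a double star cutset.

Here is an example. Let $M$ have rows $r_1=(1,1,0,0)$, $r_2=(1,0,1,0)$, $r_3=(1,0,0,1)$, $r_4=(1,1,1,1)$, and columns $c_1,\dots,c_4$. Since $r_4-r_1-r_2-r_3=(-2,0,0,0)$, the determinant is $\pm2$, and $M$ is not TU. The graph is balanced: with four vertices on each side, the only forbidden cycle is $C_6$, a $3\times 3$ submatrix with two ones in each row and column. It cannot use $c_1$, which would have three ones in it, and on $c_2,c_3,c_4$ the rows have one or three ones. The set $S=\{r_4,c_1\}$ is a double star cutset, since its removal leaves the three separate edges $r_1c_2$, $r_2c_3$, $r_3c_4$. Note that $S$ may be much smaller than $N(u)\cup N(v)$, which here is the whole vertex set.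

Now the matroid side. Let $\mathcal N$ be the binary matroid on $E=U\cup V$ represented over $\mathbb F_2$ by the columns of $[I\,|\,M]$: the element $u\in U$ is the unit vector of row $u$, and $v\in V$ is column $v$ of $M$. We recall the following standard facts.

- $U$ is a basis of $\mathcal N$, and the fundamental circuit of $v\in V$ is $\{v\}\cup N(v)$, because column $v$ is the sum of the unit vectors of $N(v)$.
- The dual $\mathcal N^*$ is represented by $[M^T\,|\,I]$, with basis $V$ and fundamental circuits $\{u\}\cup N(u)$.
- If $M$ is TU, so is $[I\,|\,M]$; its subdeterminants are $0,\pm1$, so they vanish over $\mathbb R$ if and only if they vanish modulo $2$. Hence $\mathcal N$ is represented by a real TU matrix, which means that it is *regular*.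
- A matroid is *graphic* if its circuits are the edge sets of the cycles of some graph $H$. Gluing components at vertices, we may take $H$ connected; bases are then the edge sets of spanning trees. A matroid is *cographic* if its dual is graphic.
- With rank function $r$ and $Y=E\setminus X$, put $\lambda(X)=r(X)+r(Y)-r(E)$. As $r$ is submodular, so is $\lambda$, and $\lambda(X)=\lambda(Y)$.

For instance, in the $C_8$ example above $\mathcal N$ is the cycle matroid of the wheel with four spokes $u_i$ and four rim edges $v_i$.

**Theorem (S)** (P. D. Seymour, *Decomposition of regular matroids*, J. Combin. Theory Ser. B 28 (1980) 305–359). A regular matroid is graphic, cographic, isomorphic to $R_{10}$ (which has $10$ elements and rank $5$), or is a 1-, 2- or 3-sum. Hence in the last case its ground set has a partition $(X,Y)$ with $\lambda(X)=0$ and $|X|,|Y|\ge 1$; or $\lambda(X)=1$ and $|X|,|Y|\ge2$; or $\lambda(X)=2$ and $|X|,|Y|\ge4$.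

So the plan is: show that $G$ has no double star cutset, so that $M$ is TU and $\mathcal N$ is regular; show that $\mathcal N$ has none of the partitions in (S); and finish with Lemma 4 for $\mathcal N$ and $\mathcal N^*$, treating $R_{10}$ separately. The two middle tasks rest on one trick each: a comparison of second neighborhoods, and the fact that a minimal separation cannot cross its translates under $\Gamma$.

## A vertex is determined by its second neighborhood

For a vertex $x$ let $N^2[x]$ be the set of vertices at distance $0$ or $2$ from $x$. It lies on the side of $x$, and it consists of $x$ and all vertices that share a neighbor with $x$. In $C_8$ it has three elements. In $K_{4,4}$ minus a perfect matching, which is twin-free, $N^2[x]$ is the whole side for every $x$; balanced graphs do not behave like that.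

**Step 1 (separating vertices).** *Purpose:* to upgrade (1) from first neighborhoods to second neighborhoods. It will later turn "$N^2[y]\subseteq N^2[v]$" into "$y=v$".

**Lemma 5.** If $x,y$ are on the same side and $N^2[x]=N^2[y]$, then $x=y$.

*Proof.* By symmetry let $x,y\in U$. Let $v\in N(x)$. We have $N(v)\subseteq N^2[x]=N^2[y]$, so each $w\in N(v)$ is $y$ or shares a neighbor with $y$. Any two elements of $N(v)$ share the neighbor $v$. Hence the sets $N(w)$, $w\in N(v)\cup\{y\}$, pairwise intersect. By Lemma 2 some $v'\in V$ is adjacent to all of $N(v)\cup\{y\}$. Then $N(v)\subseteq N(v')$, so $v'=v$ by (1), and therefore $v\in N(y)$. As $v\in N(x)$ was arbitrary, $N(x)\subseteq N(y)$, and $x=y$ by (1). $\square$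

## No double star cutset

**Step 2 (total unimodularity).** *Purpose:* to make (CCR) yield that $M$ is TU. The idea is to look at a component cut off by the double star that does not contain a vertex as far as possible from the center. Everything in this component is squeezed so close to the center that a second neighborhood is contained in that of a center vertex.

**Lemma 6.** $G$ has no double star cutset.

*Proof.* Suppose $uv$ is an edge with $u\in U$, $v\in V$, put $D=N(u)\cup N(v)$, and let $\{u,v\}\subseteq S\subseteq D$ with $G\setminus S$ disconnected. Note that $D\cap V=N(u)$ and $D\cap U=N(v)$.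

*The graph $G\setminus D$ is disconnected.* It suffices that every component $Q$ of $G\setminus S$ has a vertex outside $D$, because such vertices from different components of $G\setminus S$ lie in different components of $G\setminus D$. Suppose $Q\subseteq D\setminus S$, and let $q\in Q$. If $q\in U$, then $N(q)\subseteq(S\cup Q)\cap V\subseteq D\cap V=N(u)$, so $q=u$ by (1), but $u\in S$, a contradiction. If $q\in V$, then $N(q)\subseteq D\cap U=N(v)$ gives $q=v\in S$, again a contradiction.

*Every component $C$ of $G\setminus D$ meets both $U$ and $V$.* Otherwise $C$ is connected and inside one side, so $C=\{y\}$. If $y\in U$, then $N(y)\subseteq D\cap V=N(u)$, so $y=u\in D$, a contradiction. If $y\in V$, then $N(y)\subseteq D\cap U=N(v)$, so $y=v\in D$, a contradiction.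

*A far vertex.* By transitivity all vertices of $U$ have the same eccentricity $d_U$, and all vertices of $V$ the same eccentricity $d_V$. By symmetry assume $d_U\ge d_V$. Choose $x$ with $d(x,u)=d_U$, and let $C$ be a component of $G\setminus D$ that does not contain $x$.

*We have $C\cap V\subseteq N^2[v]$.* Let $y\in C\cap V$. A shortest $x$–$y$ path meets $D$, since $x$ is in $D$ or in another component of $G\setminus D$. Let $t$ be its last vertex in $D$. Then $t\ne y$, and the next vertex of the path is a neighbor of $t$ outside $D$; as $N(u),N(v)\subseteq D$, this gives $t\notin\{u,v\}$. Moreover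
$$d(x,t)+d(t,y)=d(x,y)\le d_V\le d_U. \tag{2}$$
If $t\in N(u)$, then $d(x,t)\ge d_U-1$, so $d(t,y)\le 1$ by (2). But $t$ and $y$ are distinct vertices of $V$, so $d(t,y)\ge 2$, a contradiction. Hence $t\in N(v)$, so $t\in U$. As $t\ne u$ and both are adjacent to $v$, $d(u,t)=2$. So $d(x,t)\ge d_U-2$, and $d(t,y)\le2$ by (2). Since $t\in U$ and $y\in V$, the distance is odd, so $d(t,y)=1$. Now $y\sim t\sim v$, and $y\in N^2[v]$.

*Contradiction.* Pick $y\in C\cap V$, and let $q\in N^2[y]$. If $q\in C$, then $q\in C\cap V\subseteq N^2[v]$. If $q\in D$, then $q\in D\cap V=N(u)$, and $q,v$ share the neighbor $u$, so $q\in N^2[v]$. If $q\notin C\cup D$, then $q\ne y$, and $q,y$ have a common neighbor $z$. If $z\notin D$, then $z\in C$ because $z\sim y$, and then $q\in C$, which is false. So $z\in D\cap U=N(v)$, and $q\in N^2[v]$ via $z$. Altogether $N^2[y]\subseteq N^2[v]$. Since $\Gamma$ is transitive on $V$, these sets have equal size, so they are equal. By Lemma 5, $y=v\in D$, a contradiction. $\square$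

By (CCR), **$M$ is totally unimodular**, so $\mathcal N$ is regular. Lemma 6 with $S=D$ will also be used directly, in this form:
$$\text{if } uv \text{ is an edge, } D=N(u)\cup N(v), \text{ and no edge joins } Z\setminus D \text{ to } \bar Z\setminus D, \text{ then } Z\subseteq D \text{ or } \bar Z\subseteq D. \tag{3}$$
Here $Z\subseteq U\cup V$ is any set and $\bar Z$ is its complement.

## The connectivity function as a cut rank, and small sets

**Step 3 (the function $\rho$).** *Purpose:* to express $\lambda$ by edges of $G$, so that we can compute it and see that it is invariant under $\Gamma$. Then we exclude $\lambda\le 1$ altogether and $\lambda\le 2$ for sets of size $3$ and $4$.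

For $Z\subseteq U\cup V$ write $Z_U=Z\cap U$, $Z_V=Z\cap V$, $\bar Z_U=\bar Z\cap U$, $\bar Z_V=\bar Z\cap V$. All ranks below are over $\mathbb F_2$. Put
$$\rho(Z)=\operatorname{rank}M[Z_U,\bar Z_V]+\operatorname{rank}M[\bar Z_U,Z_V]. \tag{4}$$
The two matrices record exactly the edges between $Z$ and $\bar Z$. For example, in $C_8$ let $Z$ be four consecutive vertices. One edge leaves $Z$ from $U$ and one from $V$, both ranks are $1$, and $\rho(Z)=2$ with $|Z|=|\bar Z|=4$. This is what we shall have to exclude when $a,b\ge3$.

**Lemma 7.** $\rho(Z)=\lambda(Z)$ for all $Z$. Hence $\rho(Z)=\rho(\bar Z)$, and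
$$\rho(Z\cap Z')+\rho(Z\cup Z')\le\rho(Z)+\rho(Z'),\qquad \rho(Z\setminus Z')+\rho(Z'\setminus Z)\le\rho(Z)+\rho(Z'). \tag{5}$$
Moreover $\rho(gZ)=\rho(Z)$ for $g\in\Gamma$, and $\rho(Z)\ge1$ if $Z,\bar Z\ne\emptyset$.

*Proof.* The elements of $Z_U$ are unit vectors, and modulo their span the columns of $Z_V$ are determined by their entries in the rows of $\bar Z_U$. So $r(Z)=|Z_U|+\operatorname{rank}M[\bar Z_U,Z_V]$. In the same way $r(\bar Z)=|\bar Z_U|+\operatorname{rank}M[Z_U,\bar Z_V]$. Adding these and subtracting $r(\mathcal N)=|U|$ gives $\lambda(Z)=\rho(Z)$. So $\rho$ is symmetric and submodular, which is the first inequality in (5). Apply it to $Z$ and the complement of $Z'$: the intersection is $Z\setminus Z'$, the union is the complement of $Z'\setminus Z$, and symmetry gives the second inequality. An element $g\in\Gamma$ only permutes rows and columns, so it preserves $\rho$. If $Z,\bar Z\neq\emptyset$, then some edge joins $Z$ to $\bar Z$ because $G$ is connected, so one of the matrices in (4) is nonzero. $\square$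

**Lemma 8.** If $|Z|,|\bar Z|\ge2$, then $\rho(Z)\ge2$.

*Proof.* By Lemma 7 suppose $\rho(Z)=1$. One matrix in (4) is zero and the other has rank $1$. Interchanging $Z$ and $\bar Z$ if necessary, we may assume that no edge joins $Z_V$ to $\bar Z_U$, and that $M[Z_U,\bar Z_V]$ has rank $1$. Over $\mathbb F_2$ this means that the edges between $Z_U$ and $\bar Z_V$ form a complete bipartite graph between nonempty sets $A_1\subseteq Z_U$ and $A_2\subseteq\bar Z_V$. Take $u\in A_1$ and $v\in A_2$, and let $D=N(u)\cup N(v)$. Then $D\supseteq A_1\cup A_2$, so no edge joins $Z\setminus D$ to $\bar Z\setminus D$. By (3), $Z\subseteq D$ or $\bar Z\subseteq D$.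

Suppose $Z\subseteq D$. Then $Z_V\subseteq D\cap V=N(u)$. So each $u'\in Z_U$ has $N(u')\subseteq Z_V\cup A_2\subseteq N(u)$, and $u'=u$ by (1). Hence $Z_U=\{u\}$. A vertex of $Z_V$ has no neighbor in $\bar Z_U$, so all its neighbors are in $\{u\}$, contradicting $b\ge3$. So $Z_V=\emptyset$ and $|Z|=1$, a contradiction.

Suppose $\bar Z\subseteq D$. Then $\bar Z_U\subseteq D\cap U=N(v)$, so each $v'\in\bar Z_V$ has $N(v')\subseteq\bar Z_U\cup A_1\subseteq N(v)$, and $v'=v$. A vertex of $\bar Z_U$ would have all its neighbors in $\{v\}$, contradicting $a\ge3$. So $|\bar Z|=1$, a contradiction. $\square$

For sets of size $3$ and $4$ we need one observation about $\mathbb F_2$-dependence: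
$$\text{there are no } u_1,u_2,u_3 \text{ on one side whose neighborhoods, restricted to some fixed set, are } P_1,P_2,P_1\triangle P_2, \text{ all of equal size } s\ge1. \tag{6}$$
Indeed, from $s=|P_1\triangle P_2|=2s-2|P_1\cap P_2|$ we get $|P_1\cap P_2|=s/2$, and so also $|P_1\setminus P_2|=|P_2\setminus P_1|=s/2>0$. Pick one element from each of $P_1\cap P_2$, $P_1\setminus P_2$, $P_2\setminus P_1$. They are adjacent, among $u_1,u_2,u_3$, exactly to $u_1,u_2$; to $u_1,u_3$; and to $u_2,u_3$, respectively. The six vertices induce a $C_6$, a contradiction. We also use repeatedly that two distinct nonzero vectors over $\mathbb F_2$ are independent, and that among three distinct nonzero vectors of rank at most $2$, the third is the sum of the other two.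

**Lemma 9.** If $|Z|\in\{3,4\}$, then $\rho(Z)\ge3$.

*Proof.* Call $\operatorname{rank}M[Z_U,\bar Z_V]$ the first rank and $\operatorname{rank}M[\bar Z_U,Z_V]$ the second rank. Up to exchanging $U$ and $V$, the pair $(|Z_U|,|Z_V|)$ is one of five.

*$(3,0)$.* The three rows are the sets $N(u_i)$; they are distinct, nonzero, and all of size $a$. If the rank were at most $2$, the third would be the sum of the other two, contradicting (6). So the first rank is $3$.

*$(4,0)$.* The first rank is at least $3$, by the previous case applied to three of the rows.

*$(2,1)$, $Z=\{u_1,u_2,v\}$.* The rows of the first matrix are $N(u_i)\setminus\{v\}$, which are nonempty. They are distinct: if they were equal, then from $|N(u_1)|=|N(u_2)|$ the vertex $v$ would be in both or in neither of $N(u_1),N(u_2)$, and $u_1,u_2$ would be twins. So the first rank is $2$. As $b\ge3$, $N(v)\not\subseteq\{u_1,u_2\}$, and the second rank is $1$.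

*$(3,1)$, $Z=\{u_1,u_2,u_3,v\}$.* As in the previous case, the sets $N(u_i)\setminus\{v\}$ are nonempty and distinct, so the first rank is at least $2$. If $N(v)\not\subseteq Z$, the second rank is $1$ and we are done. Otherwise, as $b\ge3$, $N(v)=\{u_1,u_2,u_3\}$. Then the three sets $N(u_i)\setminus\{v\}$ all have size $a-1\ge 1$, and by (6) the first rank is $3$.

*$(2,2)$, $Z=\{u_1,u_2,v_1,v_2\}$.* Since $a,b\ge3$, the sets $N(u_i)\setminus Z$ and $N(v_i)\setminus Z$ are nonempty, so both ranks are at least $1$. Suppose $\rho(Z)\le2$. Then both ranks are $1$, so $N(u_1)\setminus Z=N(u_2)\setminus Z$ and $N(v_1)\setminus Z=N(v_2)\setminus Z$. The sets $N(u_1)\cap\{v_1,v_2\}$ and $N(u_2)\cap\{v_1,v_2\}$ have equal size, by equal degrees, and they are different, since there are no twins. So they are $\{v_1\}$ and $\{v_2\}$, and after relabeling $u_1\sim v_1$, $u_2\sim v_2$, $u_1\not\sim v_2$, $u_2\not\sim v_1$.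

Let $D=N(u_1)\cup N(v_1)$. Then $u_2,v_2\notin D$. The neighbors of $u_2$ other than $v_2$ form $N(u_2)\setminus Z=N(u_1)\setminus Z\subseteq D$, and the neighbors of $v_2$ other than $u_2$ form $N(v_1)\setminus Z\subseteq D$. So no edge joins $\{u_2,v_2\}$ to the rest of $G\setminus D$. By (3) applied to the set $\{u_2,v_2\}$, its complement is contained in $D$, so $U\cup V=D\cup\{u_2,v_2\}$. Hence $U=N(v_1)\cup\{u_2\}$ has $b+1$ elements and $V=N(u_1)\cup\{v_2\}$ has $a+1$ elements. Counting edges, $a(b+1)=b(a+1)$, so $a=b$. Each vertex has exactly one non-neighbor on the other side, so $G$ is $K_{a+1,a+1}$ minus a perfect matching, with $a+1\ge4$. As we saw at the start, it contains an induced $C_6$, a contradiction. $\square$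

## A minimal separation cannot cross its translates

**Step 4 (no partition with $\lambda\le 2$).** *Purpose:* to exclude the remaining partitions in (S). A separation taken as small as possible must, by submodularity, be equal to or disjoint from each of its images under $\Gamma$. Then its stabilizer is transitive on each of its two parts, and few possibilities remain.

**Lemma 10.** There is no $Z$ with $\rho(Z)\le2$ and $|Z|,|\bar Z|\ge3$.

*Proof.* Suppose there is, and choose such a $Z$ with $|Z|$ minimum. Since $\rho(\bar Z)=\rho(Z)$, we have $|Z|\le|\bar Z|$. By Lemma 9, $|Z|\ge5$. By Lemma 8, $\rho(Z)=2$. If $Z_0\subsetneq Z$ and $|Z_0|\ge3$, then the complement of $Z_0$ contains $\bar Z$, so by minimality $\rho(Z_0)\ge3$. The same holds for proper subsets of translates $gZ$, since $\rho$ is $\Gamma$-invariant.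

*Claim: for $g\in\Gamma$, either $gZ=Z$ or $gZ\cap Z=\emptyset$.* Suppose not. Put $Z'=gZ$ and $m=|Z\cap Z'|\ge1$; since $|Z'|=|Z|$ and $Z'\ne Z$, the set $Z\cap Z'$ is a proper subset of $Z$.

If $m\ge3$, then $\rho(Z\cap Z')\ge3$. The complement of $Z\cup Z'$ has
$$|Z|+|\bar Z|-(2|Z|-m)=|\bar Z|-|Z|+m\ge m\ge3$$
elements, so $\rho(Z\cup Z')\ge2$ by Lemma 8. The sum is at least $5>4=\rho(Z)+\rho(Z')$, contradicting the first inequality in (5).

If $m\le2$, then $Z\setminus Z'$ and $Z'\setminus Z$ have $|Z|-m\ge3$ elements, and they are proper subsets of $Z$ and $Z'$ as $m\ge1$. So $\rho(Z\setminus Z')+\rho(Z'\setminus Z)\ge6>4$, contradicting the second inequality in (5). This proves the claim.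

*Consequence.* The setwise stabilizer $\Gamma_Z$ is transitive on $Z_U$ and on $Z_V$: if $x,x'$ are both in $Z_U$ or both in $Z_V$ and $g\in\Gamma$ maps $x$ to $x'$, then $x'\in gZ\cap Z$, so $gZ=Z$.

The two ranks in (4) add up to $2$, so there are two cases.

*Case 1: both ranks are $1$.* Some vertex of $Z_U$ has a neighbor in $\bar Z$, and so does some vertex of $Z_V$; by transitivity of $\Gamma_Z$, which also preserves $\bar Z$, every vertex of $Z$ has a neighbor in $\bar Z$. A rank-one matrix over $\mathbb F_2$ with no zero row has all rows equal, and likewise for columns. So there are nonempty sets $A_2\subseteq\bar Z_V$ and $B_2\subseteq\bar Z_U$ such that $Z_U$ is complete to $A_2$, $Z_V$ is complete to $B_2$, and there are no other edges between $Z$ and $\bar Z$.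

If $Z$ contained no edge, all vertices of $Z_U$ would have neighborhood $A_2$ and all vertices of $Z_V$ neighborhood $B_2$; as there are no twins, $|Z|\le2$, a contradiction. So there is an edge $\alpha\beta$ with $\alpha\in Z_U$ and $\beta\in Z_V$. Let $D=N(\alpha)\cup N(\beta)$. It contains $A_2\cup B_2$, and every edge between $Z$ and $\bar Z$ has an end in $A_2\cup B_2$. So by (3), $Z\subseteq D$ or $\bar Z\subseteq D$.

Suppose $Z\subseteq D$. Then $Z_V\subseteq N(\alpha)$, so every $\alpha'\in Z_U$ has $N(\alpha')\subseteq Z_V\cup A_2\subseteq N(\alpha)$, and $\alpha'=\alpha$ by (1). Similarly $Z_U\subseteq N(\beta)$, every $\beta'\in Z_V$ has $N(\beta')\subseteq Z_U\cup B_2\subseteq N(\beta)$, and $\beta'=\beta$. So $|Z|=2$, a contradiction.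

Suppose $\bar Z\subseteq D$. Then $\bar Z_V\subseteq N(\alpha)\cap\bar Z=A_2$ and $\bar Z_U\subseteq N(\beta)\cap\bar Z=B_2$, so $\bar Z_V=A_2$ and $\bar Z_U=B_2$. Thus $U=Z_U\cup B_2$. We check that any two vertices of $U$ share a neighbor. Two vertices of $Z_U$ share every element of $A_2$. Two vertices of $B_2$ share every element of $Z_V$, which contains $\beta$. Finally, let $x\in Z_U$ and $y\in B_2$. By transitivity of $\Gamma_Z$ on $Z_U$ and the edge $\alpha\beta$, the vertex $x$ has a neighbor in $Z_V$, and this neighbor is adjacent to all of $B_2$, in particular to $y$. So $N^2[w]=U$ for every $w\in U$, and Lemma 5 gives $|U|=1$, contradicting $b\ge3$.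

*Case 2: one rank is $2$ and the other is $0$.* By the symmetry in $U,V$ assume that $M[Z_U,\bar Z_V]$ has rank $2$ and that no edge joins $Z_V$ to $\bar Z_U$. If $Z_V=\emptyset$, then $Z\subseteq U$, $\bar Z_V=V$, and the rows $N(x)$, $x\in Z$, lie in a $2$-dimensional space over $\mathbb F_2$. They are distinct and nonzero, so there are at most three, contradicting $|Z|\ge5$. So there is $w\in Z_V$, and $N(w)\subseteq Z$. Choose $p\in\bar Z_V$ with a neighbor in $Z_U$, which exists since the rank is not $0$, and $g\in\Gamma$ with $gw=p$. Then $p\in gZ\setminus Z$, so $gZ\ne Z$, and by the claim $gZ\cap Z=\emptyset$. But $N(p)=gN(w)\subseteq gZ$, whereas $p$ has a neighbor in $Z$, a contradiction. $\square$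

## Graphic, cographic, and $R_{10}$

**Step 5 (end of the proof of Theorem A).** *Purpose:* to apply (S) and to reach the tree of Lemma 4.

A partition with $\lambda=0$ and both parts nonempty is excluded by Lemma 7; one with $\lambda=1$ and both parts of size at least $2$, by Lemma 8; one with $\lambda=2$ and both parts of size at least $4$, by Lemma 10. So by (S) the regular matroid $\mathcal N$ is graphic, cographic, or isomorphic to $R_{10}$.

*Graphic.* Let $\mathcal N$ be the cycle matroid of a connected graph $H$. The basis $U$ is the edge set of a spanning tree $T$ of $H$. For $v\in V$ the fundamental circuit is $\{v\}\cup N(v)$, so $N(v)$ is the edge set of the path of $T$ that joins the ends of $v$; it has $b\ge3$ edges. By Lemma 4 there are $e\ne f$ in $U$ with $N(e)\subseteq N(f)$, contradicting (1).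

*Cographic.* Now $\mathcal N^*$ is graphic, with basis $V$ and fundamental circuits $\{u\}\cup N(u)$, $u\in U$. So $V$ is the edge set of a tree in which each $N(u)$ is a path with $a\ge3$ edges. Lemma 4 with $U$ and $V$ exchanged gives $e\ne f$ in $V$ with $N(e)\subseteq N(f)$, contradicting (1).

*$R_{10}$.* Ten elements and rank $5$ mean $|U|=|V|=5$, so $a=b$ by counting edges. Consider the polytope
$$\{z\in\mathbb R^V:\ z\ge0,\ Mz=\mathbf 1\}.$$
It contains $\frac1a\mathbf 1$, since each row of $M$ has $a$ ones. It is bounded, since each $v$ occurs in some row, which forces $z_v\le1$. So it has a vertex, and since $M$ is TU, every vertex is integral (the Hoffman–Kruskal theorem). An integral vertex has entries in $\{0,1\}$, so it is the indicator vector of a set $W\subseteq V$ such that each $u\in U$ has exactly one neighbor in $W$. The neighborhoods of the elements of $W$ then partition $U$, so $b|W|=5$, and $b\ge3$ gives $b=5$. So $a=b=5$ and $G=K_{5,5}$, which has twins, a contradiction.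

This proves Theorem A, and with it Theorem 1: the conjecture is true. $\blacksquare$

## Transitivity on each side: subdivisions of bipartite graphs

Theorem A asks only for transitivity on each side, so it classifies more than vertex-transitive graphs.

**Definition (subdivision, two-sided blow-up).** For a connected graph $H$ let $S(H)$ be its subdivision, in which each edge is subdivided once; as a bipartite graph it has the sides $U=V(H)$ and $V=E(H)$, in this order. For a bipartite graph $G$ with ordered sides $(U,V)$, let $G^{(s,t)}$ be obtained by replacing every vertex of $U$ by $s$ twins and every vertex of $V$ by $t$ twins.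

For example, $S(C_4)=C_8$ is balanced, $S(K_3)=C_6$ is not, and for $l\ge8$ with $4\mid l$ the $(l,t)$-cycle is $S(C_{l/2})^{(t,t)}$.

**Theorem B.** Let $X$ be a connected bipartite graph with at least one edge whose side-preserving automorphisms are transitive on each side. Then $X$ is balanced if and only if, for some $s,t\ge1$,

1. $X\cong K_{s,t}$, or
2. $X\cong S(H)^{(s,t)}$, where $H$ is a connected bipartite simple graph of minimum degree $\ge2$ with $\mathrm{Aut}(H)$ transitive on vertices and on edges.

Conversely, all graphs in 1 and 2 satisfy the hypotheses on $X$. In particular, the theorem applies to every connected edge-transitive balanced graph with an edge.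

*Proof.* **Reduction to the twin-free graph.** *Purpose:* to apply Theorem A. No vertex of $X$ is isolated, so twins share a neighbor and lie on the same side. By transitivity the twin classes have constant size on each side, say $s$ on one and $t$ on the other. Choosing representatives, $X=G^{(s,t)}$, where $G$ is an induced subgraph that is connected, twin-free, has an edge, and inherits transitivity on each side, exactly as in the derivation of Theorem 1. Moreover,
$$G^{(s,t)}\text{ is balanced if and only if } G \text{ is}, \tag{7}$$
for every bipartite $G$: an induced cycle of length greater than $4$ in $G^{(s,t)}$ contains no two copies of the same vertex, since they would have the same two neighbors on it and create a 4-cycle; so it projects to an induced cycle of $G$ of the same length. And $G$ is an induced subgraph of $G^{(s,t)}$.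

**Balance of subdivisions.** *Purpose:* to decide which $S(H)$ are balanced. The cycles of $S(H)$ are exactly the subdivisions of cycles of $H$. Each is induced, since a subdividing vertex has only its two neighbors on the cycle. A cycle of length $m$ becomes one of length $2m$, which is $\equiv0\pmod4$ if and only if $m$ is even. So
$$S(H)\text{ is balanced if and only if all cycles of } H \text{ are even, that is, if and only if } H \text{ is bipartite.} \tag{8}$$

**The classification.** *Purpose:* to read off $G$ from the two degrees. Let $X$ be balanced. Then $G$ is balanced, and Theorem A gives $\min(a,b)\le2$. Exchange the names of the sides so that $b\le a$. If $b=1$, then, $G$ being connected, it is a star with its leaves in $V$. The leaves are twins if there are two of them, so $G=K_2$ and $X=K_{s,t}$. If $b=2$, then $a\ge2$, and each $v\in V$ has two neighbors in $U$. So $G=S(H)$, where $V(H)=U$ and the edges of $H$ are indexed by $V$. There are no loops because the two neighbors of $v$ are distinct, and no parallel edges because $V$ has no twins; so $H$ is simple. It is connected, and all its degrees are $a\ge2$. Side-preserving automorphisms of $S(H)$ act on $U=V(H)$ and $V=E(H)$ as automorphisms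 of $H$, so $\mathrm{Aut}(H)$ is transitive on vertices and on edges. By (8), $H$ is bipartite.

**The converse.** *Purpose:* to check that the listed graphs qualify. The graphs $K_{s,t}$ and $S(H)^{(s,t)}$ with $H$ as in 2 are connected and bipartite with an edge. They are transitive on each side: for $S(H)^{(s,t)}$, automorphisms of $H$ lift, and copies of a vertex can be permuted. The graph $K_{s,t}$ is balanced, and $S(H)^{(s,t)}$ is balanced by (7) and (8).

**Edge-transitive graphs.** *Purpose:* to show that they satisfy the hypotheses. Let $A$ be the automorphism group of a connected edge-transitive bipartite graph with an edge, and $A^+$ its side-preserving subgroup. Suppose $A=A^+$. Given $x,x'$ on the same side, choose edges at $x$ and at $x'$; an automorphism that maps the first edge to the second preserves sides, so it maps $x$ to $x'$. Now suppose $A\ne A^+$, and fix an edge $xy$. By edge-transitivity every vertex is in the orbit of $x$ or of $y$. If $A$ were not vertex-transitive, there would be exactly two vertex orbits and every edge would join them, so the orbits would be the two sides; but some automorphism exchanges the sides, a contradiction. So $A$ is vertex-transitive. Any automorphism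 that maps a vertex to a vertex on the same side is in $A^+$, so $A^+$ is transitive on each side. $\square$

**Sharpness.** In Theorem 1, vertex-transitivity cannot be weakened to "regular and edge-transitive". Consider $X=S(K_{4,4})^{(2,1)}$. One side consists of the $8$ vertices of $K_{4,4}$, doubled, and the other of its $16$ edges, so $X$ has $32$ vertices. A doubled vertex has degree $4$, and an edge-vertex has degree $2\cdot2=4$, so $X$ is 4-regular; it is connected. It is balanced by Theorem B. It is edge-transitive: the edges of $S(K_{4,4})$ are the incident vertex–edge pairs of $K_{4,4}$, which correspond to its arcs; $K_{4,4}$ is arc-transitive, and the two copies of a vertex can be exchanged. But one side of $X$ consists of twin pairs, while the other is twin-free, since distinct edges of $K_{4,4}$ have distinct pairs of ends. In an $(l,t)$-cycle all twin classes have the same size, by vertex-transitivity. So $X$ is not an $(l,t)$-cycle.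

The bound in Theorem A is attained by the graphs $S(K_{m,m})$, $m\ge2$, which have degrees $(m,2)$. They are balanced by (8) and transitive on each side. They are twin-free, since distinct vertices of $K_{m,m}$ have distinct sets of incident edges when $m\ge2$, and distinct edges have distinct pairs of ends.
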